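# Zeros of Eisenstein series when the hauptmodul is real on the boundary

## 1. Zeros on the lower arcs: the statements

**Theorem A.** Let $\Gamma\subset\mathrm{SL}_2(\mathbb R)$ be a genus zero Fuchsian group of the first kind having $\infty$ as a cusp, and let $h>0$ be its width at $\infty$. Put
$$\mathbb F_{0,\Gamma}=\Bigl\{z\in\mathbb H\;;\;-\tfrac h2<\mathrm{Re}\,z<\tfrac h2,\ |cz+d|>1\text{ for all }\gamma=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\Gamma\text{ with }c\ne0\Bigr\},\tag{1}$$
and fix a fundamental domain $\mathbb F_\Gamma$ with $\mathbb F_{0,\Gamma}\subset\mathbb F_\Gamma\subset\overline{\mathbb F_{0,\Gamma}}$. If the hauptmodul $J_\Gamma$ takes real values on $\partial\mathbb F_\Gamma$, then for every even integer $k\ge4$ all zeros in $\mathbb F_\Gamma$ of the Eisenstein series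
$$E_{k,\Gamma}(z)=\sum_{\gamma\in\Gamma_\infty\backslash\Gamma}(cz+d)^{-k}$$
lie on the arcs, that is, in the closure in $\mathbb H$ of $\partial\mathbb F_\Gamma\setminus\{z\in\mathbb H\;;\;\mathrm{Re}\,z=\pm h/2\}$.

This was posed as a conjecture in Junichi Shigezumi, "On the zeros of certain modular functions for the normalizers of congruence subgroups of low levels I", arXiv:0802.1307 (2008). Theorem A says that the conjecture is true.

Let us unpack the words. *First kind* means here that $\Gamma\backslash\mathbb H$ together with the cusps is a compact Riemann surface $X(\Gamma)$; then $\Gamma\backslash\mathbb H$ has finite area. Write $\bar\Gamma$ for the image of $\Gamma$ in $\mathrm{PSL}_2(\mathbb R)$. The width $h$ is the number such that $z\mapsto z+h$ generates the stabilizer $\bar\Gamma_\infty$; put $q=e^{2\pi iz/h}$. *Genus zero* means $X(\Gamma)\cong\mathbb P^1(\mathbb C)$. The *hauptmodul* $J=J_\Gamma$ is the generator of the field of modular functions for $\Gamma$ that is holomorphic on $\mathbb H$ and satisfies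 $J=q^{-1}+O(q)$ at $\infty$; it gives an isomorphism $X(\Gamma)\to\mathbb P^1(\mathbb C)$. In particular $J(z)=J(z')$ exactly when $z,z'$ are $\Gamma$-equivalent. The set $\mathbb F_0=\mathbb F_{0,\Gamma}$ is the *Ford domain*: the part of a vertical strip lying above all isometric circles $|cz+d|=1$. The *arcs* form its lower boundary, and include the endpoints in $\mathbb H$, such as corners on the lines $\mathrm{Re}\,z=\pm h/2$.

We write $k=2m$ with $m\ge2$, $E=E_{k,\Gamma}$, and $\tau(z)=-\bar z$. Since $\gamma'(z)=(cz+d)^{-2}$ and $k$ is even,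
$$E=\sum_{\gamma\in\bar\Gamma_\infty\backslash\bar\Gamma}\gamma'(z)^m.\tag{2}$$

Three standard facts are used.

**Fact 1.** $\mathbb F_0$ is an open hyperbolically convex polygon with finitely many sides and no boundary interval in $\mathbb R$. No two distinct points of $\mathbb F_0$ are $\Gamma$-equivalent, every point of $\mathbb H$ is equivalent to a point of $\overline{\mathbb F_0}$, and every cusp is equivalent to an ideal vertex of $\mathbb F_0$.

**Fact 2.** The series $E$ converges absolutely and locally uniformly on $\mathbb H$, is a modular form of weight $k$, and tends to $1$ at $\infty$.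

**Fact 3 (valence formula).** For a nonzero modular form of even weight $k$, with $e_z=|\bar\Gamma_z|$,
$$\sum_{z\in\Gamma\backslash\mathbb H}\frac{\mathrm{ord}_z}{e_z}+\sum_{\text{cusps}}\mathrm{ord}=\frac k{4\pi}\,\mathrm{area}(\Gamma\backslash\mathbb H).$$

The proof gives more than Theorem A: it gives the exact number of zeros on the arcs and the orders at all corners.

**Theorem B.** Under the hypothesis of Theorem A let $P=\mathbb F_0\cap\{\mathrm{Re}\,z>0\}$. Then $P$ has angles $\pi/n_v$ ($2\le n_v\le\infty$) at its vertices $v$, and: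

1. $E$ has no zero in $\mathbb F_0$, and no zero on the vertical sides of $\mathbb F_0$ except possibly at endpoints of arcs. All zeros on the open arc sides of $P$ are simple.
2. At a finite vertex $v$ of $P$, $\mathrm{ord}_vE=n_vM_v-m$, where $M_v=\lceil m/n_v\rceil$ if $v$ lies on a vertical side of $P$, and $M_v\in\{\lceil m/n_v\rceil,\lceil m/n_v\rceil+1\}$ otherwise.
3. At an ideal vertex $v\ne\infty$, $E$ vanishes to order $M_v=1$ if $v$ is an end of a vertical side of $P$, and $M_v\in\{1,2\}$ otherwise.
4. If $P$ has $N$ vertices (including $\infty$), the open arc sides of $P$ carry exactly $m(N-2)-\sum_{v\ne\infty}M_v$ zeros.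

## 2. Two groups that satisfy the hypothesis

Here is a way to recognise the hypothesis. Suppose $\Gamma$ has genus zero, $\tau\bar\Gamma\tau=\bar\Gamma$, and $r_s\tau\in\bar\Gamma$ for each side $s$ of $P$, where $r_s$ is the reflection in the geodesic containing $s$. Then $J$ is real on $\partial\mathbb F_0$. Indeed $z\mapsto\overline{J(\tau z)}$ is again a normalized hauptmodul. Two normalized hauptmoduln differ by a holomorphic function on the compact surface $X(\Gamma)$ that vanishes at $\infty$, so they agree; hence $J\circ\tau=\overline J$. For $z\in s$ we get $J(z)=J(r_sz)=J(r_s\tau(\tau z))=J(\tau z)=\overline{J(z)}$. Section 4 shows the converse: reality of $J$ forces all the $r_s\tau$ into $\bar\Gamma$.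

*The group $\mathrm{SL}_2(\mathbb Z)$.* Here $h=1$ and $P=\{0<\mathrm{Re}\,z<\frac12,\ |z|>1\}$. With $s\subset\{\mathrm{Re}\,z=\frac12\}$ we have $r_s\tau z=z+1$; with $s\subset\{|z|=1\}$, $r_sz=1/\bar z$ and $r_s\tau z=-1/z$. The vertices are $\infty$, $i$ with $n_i=2$, and $\rho=e^{\pi i/3}$ with $n_\rho=3$, so $N=3$. Theorem B says that the open arc from $i$ to $\rho$ carries $m-\lceil m/2\rceil-\lceil m/3\rceil$ zeros. For $k=4$ this is $2-1-1=0$, with $\mathrm{ord}_\rho E=3-2=1$ and $\mathrm{ord}_iE=2-2=0$. For $k=14$ it is $7-4-3=0$, with $\mathrm{ord}_i E=8-7=1$ and $\mathrm{ord}_\rho E=9-7=2$.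

*The group $\Gamma_0(4)$.* Now $h=1$, and $\mathbb F_0$ lies inside $\{|\mathrm{Re}\,z|<\frac12,\ |4z\pm1|>1\}$. That set is an ideal quadrilateral, of area $2\pi$. The index of $\Gamma_0(4)$ in $\mathrm{SL}_2(\mathbb Z)$ is $6$, so $\mathrm{area}(\Gamma_0(4)\backslash\mathbb H)=6\cdot\frac\pi3=2\pi$, and the two open convex sets are equal. So $P=\{0<\mathrm{Re}\,z<\frac12,\ |z-\frac14|>\frac14\}$ is an ideal triangle with vertices $\infty,0,\frac12$. The reflection in the circle is $z\mapsto\bar z/(4\bar z-1)$, and composed with $\tau$ it gives $z/(4z+1)\in\bar\Gamma$. So the criterion applies; the quotient is the double of a triangle with its vertices added, a sphere. Theorem B says $M_0=M_{1/2}=1$ and that the single arc carries $m-2$ zeros.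

## 3. Weight 12 by hand, and the limits of the two-term approximation

Take $\mathrm{SL}_2(\mathbb Z)$ and $k=12$, $m=6$. On $z=e^{i\theta}$ put $F(\theta)=e^{im\theta}E(e^{i\theta})$. Exchanging $(c,d)$ with $(d,c)$ conjugates the terms $e^{im\theta}(ce^{i\theta}+d)^{-k}$, so $F$ is real.

At $z=i$ the pairs $(c,d)$ up to sign with $c^2+d^2\le2$ contribute $1+i^{-12}+(1+i)^{-12}+(1-i)^{-12}=2-\frac1{32}$. For each $n$ there are at most $6n$ pairs with $c^2+d^2=n$, and the next value that occurs is $5$; the rest is at most $6\sum_{n\ge5}n^{-5}\le6\int_4^\infty x^{-5}dx<0.006$. So $E(i)>0$ and $F(\frac\pi2)=e^{3\pi i}E(i)<0$. At $\rho$ we have $|c\rho+d|^2=c^2+cd+d^2$. The three pairs of norm $1$ contribute $1+\rho^{-12}+(\rho-1)^{-12}=3$, norm $2$ does not occur, and the rest is at most $7\sum_{n\ge3}n^{-5}\le7\int_2^\infty x^{-5}dx<0.12$. So $F(\frac\pi3)=e^{2\pi i}E(\rho)>0$. Hence $E$ has a zero on the open arc, and since the valence formula gives total $k/12=1$, it is the only one.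

So there are two counts. One counts zeros on the arc from below by sign changes of a real function, and one knows the total from the valence formula. For general $k$ the first approach a sensible person tries is to keep two terms: $F(\theta)=2\cos m\theta+(\text{rest})$, where $2\cos m\theta$ comes from the pairs $(0,1)$ and $(1,0)$. If the rest is smaller than $2$ in absolute value, the sign changes of $\cos m\theta$ survive.

On a general arc there are again two terms adding up to $2\cos m\theta$ (the one for $\gamma=1$ and its mirror image). But the approach stops at the corners, for a definite reason. Let $v\in\mathbb H$ be an end of the arc. For $\gamma\in\bar\Gamma_v$ we have $|\gamma'(v)|=1$, and distinct elements of $\bar\Gamma_v$ lie in distinct cosets of $\bar\Gamma_\infty$ (no nontrivial translation fixes $v$). So at least $|\bar\Gamma_v|=n_v$ terms of $E$ have modulus $1$ at $v$. If $n_v\ge4$, the discarded terms have total modulus at least $n_v-2\ge2$ at $v$, which is the maximum of $|2\cos m\theta|$, so the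 triangle inequality says nothing. (Such corners occur: for the classical group generated by $z\mapsto z+2\cos\frac\pi n$ and $z\mapsto-1/z$, the corner $e^{i\pi/n}$ has $n_v=n$.) At a cusp it is worse. For $\Gamma_0(4)$ near $z=0$, all the terms $(4jz+1)^{-k}$, $j\in\mathbb Z$, tend to $1$, so the number of terms of modulus above $\frac12$ is unbounded.

What replaces the estimate is an exact identity. We shall split *all* of $E$ into two mirror halves, $e^{im\theta}E=2\,\mathrm{Re}(e^{im\theta}G)$ with $G$ a sum of terms of $E$ with weights in $[0,1]$. We then count zeros by the argument principle for $G$ in a region below the arc, where positivity of the terms at real points controls the argument. The lower bounds obtained on the arcs turn out to add up exactly to the total of the valence formula.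

## 4. The half polygon $P$ and its mirrors

From now on $J$ is real on $\partial\mathbb F_\Gamma$. Let $\overline{\mathbb H}=\mathbb H\cup\mathbb R\cup\{\infty\}$, and let $\overline P$ be the closure of $P$ in $\overline{\mathbb H}$. The *line* of a side is the complete geodesic containing it.

**Step 4.1.** *This step shows that everything is symmetric under $\tau$.* $\mathbb F_0$ is open and convex, so it is the interior of its closure, and $\partial\mathbb F_\Gamma=\partial\mathbb F_0$. On $\mathrm{Re}\,z=h/2$ with $\mathrm{Im}\,z$ large, $J$ is real and $q<0$. A Laurent series in $q$ that is real on an interval $(-\varepsilon,0)$ has real coefficients, so $J(\tau z)=\overline{J(z)}$.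

*Claim $(*)$: if $\delta\in\mathrm{PSL}_2(\mathbb R)$ and $J\circ\delta=J$, then $\delta\in\bar\Gamma$.* For each $z$ we have $\delta z\in\bar\Gamma z$. As $\bar\Gamma$ is countable, some $\gamma\in\bar\Gamma$ agrees with $\delta$ on an uncountable set, so $\gamma=\delta$.

For $\gamma\in\bar\Gamma$ we have $J\circ\tau\gamma\tau=J$, so $\tau\gamma\tau\in\bar\Gamma$. Hence $\Delta=\bar\Gamma\cup\bar\Gamma\tau$ is a discrete group, and $J\circ\delta=\overline J$ for $\delta\in\bar\Gamma\tau$. Conjugation by $\tau$ replaces $(c,d)$ by $(-c,d)$, so $\mathbb F_0$ is $\tau$-symmetric. A *mirror* is the fixed line of a reflection belonging to $\Delta$; $J$ is real on every mirror.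

**Step 4.2.** *This step shows that all sides of $P$ lie on mirrors.* $P$ is an intersection of half planes, so a convex polygon:
$$P=\{0<\mathrm{Re}\,z<h/2,\ z\text{ above finitely many circles}\}.$$
Its sides are $V_1\subset\{\mathrm{Re}\,z=h/2\}$, the *arcs of $P$*, ordered from right to left, and $V_0=\mathbb F_0\cap\{\mathrm{Re}\,z=0\}$. If $P$ has $N$ vertices including $\infty$, there are $N-2$ arcs, and $N-2\ge1$ because the boundary contains no real interval. $J$ is real on every side: on $V_0$ by $J\circ\tau=\overline J$, on the others by hypothesis. Let $s$ be a side, $r_s$ the reflection in its line. The holomorphic function $\overline{J\circ r_s}$ agrees with $J$ on $s$, hence everywhere. So $J\circ r_s\tau=\overline{J\circ\tau}=J$, and $r_s\tau\in\bar\Gamma$ by $(*)$. Thus $r_s\in\Delta$.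

**Step 4.3.** *This step identifies the ideal vertices.* Let $y\ne\infty$ be an ideal vertex of $P$, with sides $s,s'$. Then $r_sr_{s'}\in\bar\Gamma$ is parabolic and fixes $y$, so $y$ is a cusp; put $n_y=\infty$. Also $y\notin\bar\Gamma\infty$: if $y=-d/c$ for some $\gamma\in\Gamma$, points of $\mathbb F_0$ near $y$ would satisfy $|cz+d|<1$.

**Step 4.4.** *This step maps $P$ onto a half plane.* $J$ is injective on $\mathbb F_0$ by Fact 1. If $z\in\mathbb F_0$ and $J(z)\in\mathbb R$, then $J(\tau z)=J(z)$, so $\tau z=z$. Hence $J(P)\cap\mathbb R=\emptyset$. By Fact 1 every cusp is equivalent to some $y$ or $\tau y$ with $y$ an ideal vertex of $P$. If $y\ne\infty$, then $J$ at the cusp $y$ is the limit of $J$ along a side of $P$, so it is real, and so is $J(\tau y)=\overline{J(y)}=J(y)$. In particular $\tau y$ is equivalent to $y$, so every cusp is equivalent to an ideal vertex of $P$.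

Therefore each non-real value of $J$ is taken in $\mathbb H$, hence on $\overline{\mathbb F_0}$, hence in $\mathbb F_0$ (on $\partial\mathbb F_0$ $J$ is real), hence in $P\cup\tau P$. As $P$ is connected, $J$ maps $P$ bijectively onto one open half plane and $\tau P$ onto the other. $P$ is a Jordan domain in the sphere, so by Carathéodory's theorem $J|_P$ extends to a homeomorphism of closures. The extension is given by $J$, also at an ideal vertex $y$: near $y$, $P$ lies between two geodesics ending at $y$, so $z\to y$ in $P$ means convergence to the cusp. Consequently *distinct points of $\overline P$, ideal vertices included, are $\Gamma$-inequivalent*. Also *no mirror meets $P$*, since $J$ would be real there.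

**Step 4.5.** *This step computes angles and stabilizers.* Let $v\in\mathbb H$ be a vertex with sides $s,s'$. Near $v$, $P$ is a sector of angle less than $\pi$ that no mirror enters, so $s,s'$ lie on neighbouring mirrors through $v$. Let $n_v\ge2$ be the number of mirrors through $v$. The finite group $D_v:=\Delta_v$ contains a reflection, so it is dihedral of order $2n_v$, generated by $r_s,r_{s'}$; the angle of $P$ at $v$ is $\pi/n_v$ and $|\bar\Gamma_v|=n_v$. All other points of $\overline P\cap\mathbb H$ have trivial stabilizer in $\bar\Gamma$. For points of $P$ this follows because $J$ is injective near them. At a point of an open side $s$, a nontrivial stabilizer together with $r_s$ would give a second mirror, which would enter $P$.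

**Step 4.6.** *This step finds the width at an ideal vertex $y\ne\infty$.* Let $\zeta=-1/(z-y)$. The sides at $y$ become $\mathrm{Re}\,\zeta=-\lambda$ and $\mathrm{Re}\,\zeta=\lambda'$, with $P$ between them near $y$. Then $\bar\Gamma_y$ is generated by $\zeta\mapsto\zeta+L$ with
$$L=2(\lambda+\lambda').$$
Indeed $r_sr_{s'}$ is a translation by $\pm2(\lambda+\lambda')$. If the generator were a translation by a proper divisor $L_0$ of this, composing $r_s$ with it would give a mirror at distance $L_0/2<\lambda+\lambda'$ from $\mathrm{Re}\,\zeta=-\lambda$ on the side of $P$, and this mirror would meet $P$. For $\Gamma_0(4)$ and $y=0$: $\lambda=2$, $\lambda'=0$, $L=4$.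

**Lemma 1.** If $N\ge4$, the lines of two non-adjacent sides $s,s'$ of $P$ have disjoint closures in $\overline{\mathbb H}$.

*Proof.* In the Klein model $\overline P$ is a Euclidean convex polygon and lines are chords, so $\overline P$ meets the closed line of $s$ exactly in $\bar s$, and likewise for $s'$. Let $x$ be a common point of the closed lines. If $x\in\overline P$, then $x\in\bar s\cap\bar s'$ and the sides would be adjacent. So $x\notin\overline P$. Let $v,v'$ be the endpoints of $s,s'$ nearest to $x$. They lie in $\mathbb H$, because an ideal endpoint nearest to $x$ would be the end of the line, hence equal to $x$. Also $v\ne v'$; and $v'$ is not on the line of $s$ (otherwise $v'\in\bar s$), nor $v$ on that of $s'$. So the triangle $xvv'$ is nondegenerate. The segment $[v,v']\subset\overline P$ makes an angle in $(0,\pi/2]$ with $s$ at $v$, because the angle of $P$ there is $\pi/n_v\le\pi/2$. The point $x$ is on the continuation of $s$ beyond $v$, so the triangle has an angle $\ge\pi/2$ at $v$, and likewise at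 $v'$. Its angle sum would be at least $\pi$, which is impossible. $\square$

## 5. The terms of $E$, one for each point of the orbit of $\infty$

*This section rewrites $E$ as a sum over real points and records how reflections act on the terms.* Let $S=\bar\Gamma\infty=\Delta\infty$. For $p=\gamma^{-1}\infty\in S$ put $t_p=\gamma'(z)^m$. Thus
$$E=\sum_{p\in S}t_p,\qquad t_\infty=1,\qquad t_p=\frac{r_p^k}{(z-p)^k}\ (p\ne\infty),\qquad r_p=\frac1{|c|}.\tag{3}$$
*Every $t_p$ is positive at real points different from $p$.* This is the source of all positivity below. Moreover $r_{p+h}=r_p$, and $\sum_{p\bmod h}r_p^k<\infty$ by absolute convergence at $z=i$.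

By the chain rule, for $\delta\in\bar\Gamma$,
$$t_{\delta p}(\delta z)\,\delta'(z)^m=t_p(z),\qquad t_{\tau p}(\tau z)=\overline{t_p(z)}.\tag{4}$$
In particular $\overline{E(z)}=E(\tau z)$. Let $r=\delta\tau\in\Delta$ be a reflection, $\delta\in\bar\Gamma$. Then $\partial_{\bar z}r=-\delta'(\tau z)$, and (4) gives
$$\overline{t_p(z)}=t_{rp}(rz)\,\delta'(\tau z)^m=(-1)^m\,t_{rp}(rz)\,(\partial_{\bar z}r)^m.\tag{5}$$
For the reflection $r_0z=c+\varrho^2/(\bar z-c)$ in a circle, at $z=c+\varrho e^{i\theta}$ we have $\partial_{\bar z}r_0=-e^{2i\theta}$ and $r_0z=z$. So if $r_0\in\Delta$,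
$$e^{im\theta}t_{r_0p}=\overline{e^{im\theta}t_p}\quad\text{on the circle},\tag{6}$$
and $F=e^{im\theta}E$ is real on the circle.

## 6. Halving the series along an arc; arcs between two cusps

Let $C$ be an arc of $P$, with circle of centre $c$ and radius $\varrho$, open disc $D_C$, reflection $r_0$, right end $v^+$ and left end $v^-$. For $z$ near $C$ put $\theta=\arg(z-c)\in(0,\pi)$, and $F=e^{im\theta}E$.

Suppose $\alpha:S\to[0,1]$ satisfies $\alpha(r_0p)=1-\alpha(p)$, and put $G=\sum_p\alpha(p)t_p$. Then $E-G=\sum_p\alpha(r_0p)t_p=\sum_p\alpha(p)t_{r_0p}$, so by (6)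
$$F=e^{im\theta}E=2\,\mathrm{Re}\,(e^{im\theta}G)\quad\text{on }C.\tag{7}$$

The obvious choice is the *sharp cut*: $\alpha=1$ outside $\overline{D_C}$ and $\alpha=0$ in $D_C$ (if $S$ has no point on the circle). Then $G$ is analytic across the real diameter of $D_C$ and $G\ge t_\infty=1$ there. So we know $\arg G=0$ on the bottom edge of the half disc, and the argument principle transports this to $C$, once the phase of $G$ at the ends of $C$ is known. At a cusp it is easy to find.

Let $v=v^-$ be a cusp and $\zeta=-1/(z-v)$. Then $C$ becomes $\mathrm{Re}\,\zeta=-\lambda$ with $\lambda=\frac1{2\varrho}$, $D_C\cap\mathbb H$ becomes $\mathrm{Re}\,\zeta<-\lambda$, and the other side at $v$ becomes $\mathrm{Re}\,\zeta=\lambda'\ge0$. For $X=\sum w_pt_p$ put $\hat X(\zeta)=X\cdot(dz/d\zeta)^m=X\zeta^{-k}$. Since $v\notin S$, we get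
$$\hat X=\sum w_p\,b_p(\zeta-\xi_p)^{-k},\qquad b_p>0,$$
where $\xi_p$ is the $\zeta$-coordinate of $p$; for instance $b_\infty=1$, $\xi_\infty=0$. By (4), the pairs $(\xi_p,b_p)$ are invariant under $\xi\mapsto\xi+L$, with $L=2(\lambda+\lambda')$. By absolute convergence at a point, $b:=\sum_{\xi_p\bmod L}b_p<\infty$, and $b>0$.

**Lemma 2 (phase at a cusp).** Let $v^-$ be a cusp, $\alpha:S\to[0,1]$ and $B>0$ with $\alpha(p)=1$ if $\xi_p>B$ and $\alpha(p)=0$ if $\xi_p<-B$. Then for $\mathrm{Re}\,\zeta\le-\lambda$, $\mathrm{Im}\,\zeta\ge0$, $|\zeta|\to\infty$, the function $G=\sum\alpha(p)t_p$ satisfies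
$$G=-\frac b{L(k-1)}\,\zeta\,\bigl(1+O(|\zeta|^{-1})\bigr).\tag{8}$$
The argument of $e^{im\theta}G$ on $C$ near $v^-$, continued through $D_C$ with $\arg G=0$ at the real points of $D_C$ near $v^-$, is $m\pi-\frac\pi2+o(1)$.

*Proof.* The terms of $\hat G$ with $|\xi_p|\le B$ contribute $O(|\zeta|^{-k})$. The other terms that occur have weight one and $\xi_p>B$. For each class mod $L$ let $\xi_0\in(B,B+L]$ be its representative and $f(s)=(\zeta-s)^{-k}$. For $s\ge0$ we have $|\zeta-s|^2\ge|\zeta|^2+s^2$, so $|\zeta-s|\ge(|\zeta|+s)/\sqrt2$. Comparing sum and integral,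
$$\Bigl|L\sum_{j\ge0}f(\xi_0+jL)-\int_{\xi_0}^\infty f\,ds\Bigr|\le L\int_0^\infty|f'|\,ds=O(|\zeta|^{-k}),\qquad\int_{\xi_0}^\infty f\,ds=-\frac{(\zeta-\xi_0)^{1-k}}{k-1},$$
uniformly in $\xi_0$. Summing over classes with the factors $b_p$ gives $\hat G=-\frac b{L(k-1)}\zeta^{1-k}(1+O(|\zeta|^{-1}))$, and $G=\zeta^k\hat G$. This is (8).

At $\zeta=-Y$ the right side is positive, as it should be. Along $|\zeta|=Y$ from $-Y$ to the line $\mathrm{Re}\,\zeta=-\lambda$, $\arg\zeta$ falls from $\pi$ to $\frac\pi2+o(1)$, so $\arg G$ goes from $0$ to $-\frac\pi2+o(1)$. Since $\theta\to\pi$ at $v^-$, the claim follows. $\square$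

*The group $\Gamma_0(4)$, in full.* The only arc $C$ runs from $v^+=\frac12$ to $v^-=0$; neither lies in $S$, so the sharp cut is defined. By Lemma 2 the argument of $e^{im\theta}G$ near $v^-$ is $m\pi-\frac\pi2+o(1)$. By mirroring with $\tau$ (spelled out in Step 9.3 below) it is $\frac\pi2+o(1)$ near $v^+$. If $G$ has $Z$ zeros in the half disc and, for simplicity, none on $C$, the argument principle says that along $C$ from $v^+$ to $v^-$ the argument of $e^{im\theta}G$ runs from about $\frac\pi2$ to about $(m-\frac12)\pi+2\pi Z$. So it passes through $\frac{3\pi}2,\dots,(m-\frac32)\pi$, and $F=2\mathrm{Re}(e^{im\theta}G)$ has at least $m-2$ zeros on $C$. (Zeros of $G$ on $C$ only help; Proposition 6 does that bookkeeping.) On the other hand the valence formula gives total $\frac k{4\pi}2\pi=m$, and $E$ vanishes at the cusps $0$ and $\frac12$, since $\hat E=\sum b_p(\zeta-\xi_p)^{-k}\to0$ as $\mathrm{Im}\,\zeta\to\infty$. So at most $m-2$ zeros remain, and all lie on $C$.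

*Where the sharp cut stops.* Let now $v$ be a finite end of $C$. The line of $C$ continues beyond $v$, while the zeros we want lie only between $v^-$ and $v^+$. So the region below $C$ must be closed off by a cut from $v$ down to the real axis, and we need the variation of $\arg G$ along that cut and the phase of $G$ at $v$. For the sharp cut we have no formula for $\arg G$ along any such cut. The way out is to use the freedom in $\alpha$. We still need $\alpha(r_0p)=1-\alpha(p)$, but instead of jumping from $1$ to $0$, $\alpha$ shall descend in equal steps around $v$, from one mirror sector to the next. With such a ramp, on each mirror ray through $v$ the function can be compared with its own reflection, and the phase can be carried around $v$ ray by ray.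

## 7. Measures on the circle and the phase at a finite vertex

**Disc coordinates.** Let $\kappa(x)=x/(1-x)^2$, the Koebe function. It maps the lower half disc into the lower half plane, and $\kappa(e^{-iy})=-1/(4\sin^2(y/2))$. For a finite positive measure $\mu\ne0$ on $\mathbb T=\{|\zeta|=1\}$ put
$$K_\mu(w)=\int\kappa(w\bar\zeta)^m\,d\mu(\zeta)=\sum_{l\ge m}\binom{l+m-1}{2m-1}\hat\mu(l)\,w^l,\qquad\hat\mu(l)=\int\zeta^{-l}d\mu,\tag{9}$$
and extend $K_\mu$ linearly to signed measures. For example $K_{\delta_1}=\kappa^m$. For a rotation $R$, $K_{R\mu}(Rw)=K_\mu(w)$. For a reflection $r$ in a line through $0$, $K_{r\mu}(rw)=\overline{K_\mu(w)}$. Off $\mathrm{supp}\,\mu$, $K_\mu$ is analytic across $\mathbb T$, and $(-1)^mK_\mu>0$ on $\mathbb T\setminus\mathrm{supp}\,\mu$.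

For $v\in\mathbb H$ let $\Phi:\mathbb D\to\mathbb H$ be a Möbius isomorphism with $\Phi(0)=v$, and for a function $X$ on $\mathbb H$ put $X^v(w)=i^{-m}(w\Phi'(w))^mX(\Phi(w))$. For $p=\gamma^{-1}\infty$ and $\zeta_p=\Phi^{-1}(p)$ we have $\gamma\Phi(w)=ia\frac{\zeta_p+w}{\zeta_p-w}+b'$ with $b'\in\mathbb R$ and $a=\mathrm{Im}\,\gamma v$. Differentiating, $w(\gamma\Phi)'=2ia\,\kappa(w\bar\zeta_p)$, so
$$t_p^v=\sigma_p\,\kappa(w\bar\zeta_p)^m,\qquad\sigma_p=(2\,\mathrm{Im}\,\gamma v)^m>0.\tag{10}$$
The number $\sigma_p$ is invariant under $p\mapsto gp$ for $g\in\Delta_v$: if $g\in\bar\Gamma_v$, replace $\gamma$ by $\gamma g^{-1}$; if $g$ is a reflection, replace $\gamma$ by $\tau\gamma g^{-1}\in\bar\Gamma$; the imaginary part at $v$ does not change. Also $\sum_p\sigma_p=(2\,\mathrm{Im}\,v)^m\sum_p|t_p(v)|<\infty$. So if $0\le\alpha\le1$ and $X=\sum\alpha(p)t_p$, then $X^v=K_\mu$ with $\mu=\sum\alpha(p)\sigma_p\delta_{\zeta_p}$, and $X=X^v/t_\infty^v$ because $t_\infty=1$. We identify $p$ with $\zeta_p$.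

**Rays and arguments.** Fix $n\ge2$ and $M=\lceil m/n\rceil$. For $j\in\mathbb Z/2n$ let $x_j=e^{\pi ij/n}$, $\rho_j=\{sx_j:0<s<1\}$, $r_j$ the reflection in the line of $\rho_j$ (so $r_{j+n}=r_j$), and $R=r_1r_0$, the rotation by $2\pi/n$. Then $r_{j+1}=R^jr_1$.

Suppose $K_\mu$ is continuous on $\rho_j\cup\{x_j\}$ with $(-1)^mK_\mu(x_j)>0$. Then it has finitely many zeros on $\rho_j$. Let $A_\mu(j^+)$ (resp. $A_\mu(j^-)$) be the limit at $0$ of the continuous argument of $K_\mu$ along $\rho_j$ from $x_j$ to $0$, with small detours on the counterclockwise (resp. clockwise) side around zeros on $\rho_j$, starting with the value $-m\pi$ at $x_j$. Going inwards, a counterclockwise detour around a zero changes the argument of the corresponding factor by $+\pi$ times the multiplicity, a clockwise one by $-\pi$ times it. So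
$$A_\mu(j^+)-A_\mu(j^-)=2\pi\,\#\{\text{zeros on }\rho_j\}\ge0.\tag{11}$$
Suppose moreover that $K_\mu$ is continuous on the closed sector between $\rho_j$ and $\rho_{j+1}$, with $(-1)^mK_\mu>0$ on its boundary arc. Let $l=\mathrm{ord}_0K_\mu$ and let $Z$ be the number of zeros in the open sector. The argument principle on the contour out along $\rho_j$, along the arc, in along $\rho_{j+1}$, and back around $0$, with detours into the sector, gives
$$(-m\pi-A_\mu(j^+))+0+(A_\mu((j+1)^-)+m\pi)-\tfrac{l\pi}n=2\pi Z.$$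
(Near the arc take a slightly smaller radius; by continuity there are no zeros there.) With (11) for $j+1$,
$$A_\mu((j+1)^+)\ge A_\mu(j^+)+\tfrac{l\pi}n.\tag{12}$$

**Ramp sums.** For $r\ge1$ let $\Psi_r(x)=\sum_{l=0}^{r-1}(1-\frac lr)x^l$. On $|x|=1$, $2\,\mathrm{Re}\,\Psi_r-1$ is a Fejér kernel, hence $\ge0$, so $\mathrm{Re}\,\Psi_r\ge\frac12$. If $\zeta^n=1\ne\zeta$, then $\sum_{l=0}^{n-1}l\zeta^l=\frac n{\zeta-1}$ gives
$$\Psi_{n-1}(\zeta)=\sum_{l=0}^{n-1}\Bigl(1-\frac l{n-1}\Bigr)\zeta^l=\frac n{(n-1)(1-\zeta)}.$$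

**Lemma 3 (phase at a finite vertex).** Let $\beta\ne0$ be a finite positive measure on $\{e^{i\varphi}:-\frac\pi n<\varphi\le\frac\pi n\}$ with
$$\int_{-\pi/n<\varphi<0}|\zeta-x_{-1}|^{-2m}\,d\beta<\infty.\tag{13}$$
Let $\nu_r=\sum_{l=0}^{r-1}(1-\frac lr)R^l(\beta+r_1\beta)$ for $1\le r\le n-1$, $l_0=\mathrm{ord}_0K_{\nu_1}$, and let $\mathcal N$ be the number of zeros (with multiplicity) on $\rho_{n+1}$ of $K_{\nu_1}$, which equals $2\,\mathrm{Re}\,K_\beta$ there. Then $K_{\nu_{n-1}}$ is continuous on $\rho_{2n-1}\cup\{x_{2n-1}\}$ with $(-1)^mK_{\nu_{n-1}}(x_{2n-1})>0$, $\mathrm{ord}_0K_{\nu_{n-1}}=l_0<\infty$, and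
$$\Theta:=-\bigl(A_{\nu_{n-1}}((2n-1)^+)+\tfrac{l_0\pi}n\bigr)\le\pi(M-\mathcal N).$$

A check: $n=2$, $\beta=\frac12\delta_{x_1}$. Then $\nu_1=\delta_i$ and $K_{\nu_1}(w)=\kappa(-iw)^m$, with $l_0=m$. On $\rho_3$, $w=-is$, it equals $(-1)^ms^m/(1+s)^{2m}$, so $\mathcal N=0$, $A_{\nu_1}(3^+)=-m\pi$ and $\Theta=\frac{m\pi}2\le\pi\lceil\frac m2\rceil$.

*Proof.* **Step 7.1 (continuity).** *We check that the functions to be compared are continuous where we need them.* The measure $\beta$ lives on angles $(-\frac\pi n,\frac\pi n]$ and $r_1\beta$ on $[\frac\pi n,\frac{3\pi}n)$, so $\nu_r$ lives on $(-\frac\pi n,\frac{(2r+1)\pi}n)$. Let $1\le r\le n-2$. Then $2r+1<n+r$ and $n+r+1\le2n-1$, so the closed support of $\nu_r$ misses the closed arc $[x_{n+r},x_{n+r+1}]$, except possibly the point $x_{2n-1}=x_{-1}$ when $r=n-2$. There the support accumulates only from the counterclockwise side, where $\nu_{n-2}=\beta$. Let $\zeta=e^{i\varphi}$, $-\frac\pi n<\varphi<0$, $\varphi'=\varphi+\frac\pi n$, and $w=s\,x_{-1}e^{-i\psi}$ with $0\le\psi\le\frac\pi n$,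 $0\le s\le1$. The angle between $w$ and $\zeta$ is $\varphi'+\psi$, and $\varphi'\le\varphi'+\psi\le\pi$, $\varphi'\le\frac\pi2$. So
$$|w-\zeta|^2\ge s^2+1-2s\cos\varphi'\ge\sin^2\varphi'=|x_{-1}-\zeta|^2\cos^2(\varphi'/2)\ge\tfrac12|x_{-1}-\zeta|^2.$$
As $|\kappa(w\bar\zeta)|\le|w-\zeta|^{-2}$, (13) and dominated convergence give continuity of $K_{\nu_{n-2}}$ on the closed sector between $\rho_{2n-2}$ and $\rho_{2n-1}$, with the sign $(-1)^m$ on the boundary arc. For $n=2$ the same estimate with $\psi=0$ gives continuity of $K_\beta$ on $\rho_3\cup\{x_3\}$.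

On the line of $\rho_1$, which contains $\rho_{n+1}$, $K_{r_1\beta}=\overline{K_\beta}$, so $K_{\nu_1}=2\,\mathrm{Re}\,K_\beta$ there. For $n\ge3$ we have $3<n+1<2n-1$, so $x_{n+1}$ is off the support of $\nu_1$; for $n=2$ we use the continuity of $K_\beta$ just shown. So $K_{\nu_1}$ is continuous on $\rho_{n+1}\cup\{x_{n+1}\}$ with sign $(-1)^m$ at $x_{n+1}$, for all $n\ge2$. In particular $l_0<\infty$.

**Step 7.2 (start).** *We compute the argument on the first ray.* $K_{\nu_1}$ is real on $\rho_{n+1}$, so only the detours contribute: $A_{\nu_1}((n+1)^+)=-m\pi+\pi\mathcal N$.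

**Step 7.3 (passing from $\nu_r$ to $\nu_{r+1}$ on a mirror).** *This is where the ramp is used.* Since $r_{r+1}R^l=R^rr_1R^l=R^{r-l}r_1$ and $\beta+r_1\beta$ is $r_1$-invariant, $r_{r+1}\nu_r=\sum_{l=1}^r\frac lr R^l(\beta+r_1\beta)$. The coefficient of $R^l$ in $\nu_r+\frac1{r+1}r_{r+1}\nu_r$ is $1-\frac lr+\frac1{r+1}\cdot\frac lr=1-\frac l{r+1}$ for $0\le l\le r$. So
$$\nu_{r+1}=\nu_r+\tfrac1{r+1}\,r_{r+1}\nu_r.\tag{14}$$
Let $1\le r\le n-2$. The ray $\rho_{n+r+1}$ lies on the line of $\rho_{r+1}$, so on it $K_{r_{r+1}\nu_r}=\overline{K_{\nu_r}}$, and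
$$K_{\nu_{r+1}}=K_{\nu_r}\Bigl(1+\frac Q{r+1}\Bigr),\qquad Q=\frac{K_{r_{r+1}\nu_r}}{K_{\nu_r}},\quad|Q|=1\text{ on the ray}.$$
$Q$ is meromorphic in the disc and bounded on the ray, so its singularities at $0$ and at zeros of $K_{\nu_r}$ on the ray are removable, and on small enough detours $|Q|<r+1$. Thus $K_{\nu_{r+1}}$ and $K_{\nu_r}$ have the same zeros on the ray, and the factor $1+\frac Q{r+1}$ stays in the right half plane along the path. At the boundary end $Q\to1$, because $K_{\nu_r}$ is continuous there with a nonzero real value. So $K_{\nu_{r+1}}$ is continuous on $\rho_{n+r+1}\cup\{x_{n+r+1}\}$ with the sign $(-1)^m$ at the end. For $r=n-2$ this is the continuity claim of the lemma (for $n=2$ it was shown in Step 7.1).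

By (9) the $w^l$-coefficient of $K_{\nu_r}$ is that of $K_{\nu_1}$ times $\Psi_r(e^{-2\pi il/n})\ne0$. So all $K_{\nu_r}$ have order $l_0$ at $0$, and at $0$ the factor tends to $\Psi_{r+1}(\zeta)/\Psi_r(\zeta)$ with $\zeta=e^{-2\pi il_0/n}$. The factor is positive at the boundary end and stays in the right half plane, so, with principal arguments in $(-\frac\pi2,\frac\pi2)$,
$$A_{\nu_{r+1}}((n+r+1)^+)=A_{\nu_r}((n+r+1)^+)+\mathrm{Arg}\frac{\Psi_{r+1}(\zeta)}{\Psi_r(\zeta)}\qquad(1\le r\le n-2).$$
All $\Psi_r(\zeta)$ lie in the right half plane, so $\mathrm{Arg}\,\Psi_{r+1}-\mathrm{Arg}\,\Psi_r-\mathrm{Arg}\frac{\Psi_{r+1}}{\Psi_r}$ is a multiple of $2\pi$ in $(-\frac{3\pi}2,\frac{3\pi}2)$, hence $0$. As $\Psi_1=1$, these arguments add up to $\mathrm{Arg}\,\Psi_{n-1}(\zeta)$.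

**Step 7.4 (adding up).** *We chain the rays $\rho_{n+1},\dots,\rho_{2n-1}$.* By Step 7.1, (12) applies to $\nu_r$ from $\rho_{n+r}$ to $\rho_{n+r+1}$ for $1\le r\le n-2$. Together with Steps 7.2 and 7.3,
$$-\Theta\ge-m\pi+\pi\mathcal N+(n-1)\tfrac{l_0\pi}n+\mathrm{Arg}\,\Psi_{n-1}(\zeta).$$
Put $u=\lceil l_0/n\rceil$. If $n\mid l_0$, then $\zeta=1$, the last term is $0$, and the right side is $\pi(-m+\mathcal N+l_0-u)$. Otherwise write $l_0=n(u-1)+e$ with $0<e<n$. Then $\mathrm{Arg}\,\Psi_{n-1}(\zeta)=-\mathrm{Arg}(1-e^{-2\pi ie/n})=\frac{\pi e}n-\frac\pi2$, and the right side is $\pi(-m+\mathcal N+l_0-u)+\frac\pi2$. The function $l-\lceil l/n\rceil$ is nondecreasing in $l$ and $l_0\ge m$, so $l_0-u\ge m-M$ and $-\Theta\ge\pi(\mathcal N-M)$. $\square$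

The next lemma gives zeros of a real part on two neighbouring rays; it compensates later for a loss at corners where two arcs meet.

**Lemma 4.** Let $\chi\ne0$ be a finite positive measure on $\mathbb T$ whose support misses the closed arc $[x_n,x_{n+1}]$. Let $\mathcal N,\mathcal N'$ be the numbers of zeros (with multiplicity) of $\mathrm{Re}\,K_\chi$ on $\rho_{n+1}$ and $\rho_n$. Then $\mathcal N+\mathcal N'\ge M-1$.

*Proof.* Let $f=K_\chi$, $l=\mathrm{ord}_0f\ge m$. Let $W'$ be the variation of $\arg f$ outwards along $\rho_n$ and $W$ the variation inwards along $\rho_{n+1}$, with detours into the sector between them around zeros of $f$. On the boundary arc the sign of $f$ is constant, so the argument principle gives $W+W'=2\pi Z+\frac{l\pi}n\ge\frac{m\pi}n$. On $\rho_n$ write $f=\eta f_1$, with $\eta$ a real polynomial in $s=|w|$ carrying the zeros of $f$ there and $f_1$ zero free. Each detour contributes $-\pi$ per zero, so $W'\le W'(f_1)$. At $x_n$ the function $f$ is real and nonzero, so $f_1$ is real there. Hence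 $\arg f_1$ starts from a multiple of $\pi$ at that end and passes, inside $\rho_n$, through at least $|W'(f_1)|/\pi-\frac12$ odd multiples of $\frac\pi2$. Each gives a zero of $\mathrm{Re}\,f=\eta\,\mathrm{Re}\,f_1$. So $W'\le\pi(\mathcal N'+\frac12)$, and likewise $W\le\pi(\mathcal N+\frac12)$. Hence $\mathcal N+\mathcal N'\ge\frac mn-1$; being an integer, it is at least $\lceil\frac mn\rceil-1$. $\square$

## 8. Ramp weights on an arc

Let $C$ be an arc of $P$ with the notation of Section 6. We now construct the weights $\alpha=\alpha_C$.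

**Step 8.1 (coordinates at a finite end $v$ of $C$).** *We fix labels around $v$.* For a left end use $z=\Phi(w)$, $\Phi(0)=v$, with $C$ leaving $v$ along $\rho_0$ and the other side of $P$ at $v$ along $\rho_1$, $n=n_v$. Since $P$ lies above $C$, near $v$ it is the sector $0<\arg w<\frac\pi n$. For a right end use $z=\tau\Phi(w)$, where $\Phi$ is the coordinate just described for $\tau P$ and $\tau C$ at the left end $\tau v$. Again $C$ is along $\rho_0$, the other side is along $\rho_1$, and $P$ is $0<\arg w<\frac\pi n$. Using this coordinate amounts to replacing $X=\sum\alpha(p)t_p$ by $\widetilde X(z)=\overline{X(\tau z)}=\sum\alpha(p)t_{\tau p}(z)$, and the number $\sigma$ at $\tau v$ of $\tau p$ equals $\sigma_p$ at $v$. So every statement about $X^v$ at left ends applies at right ends to $\widetilde X$. The labels $x_j,\rho_j$ and the open arcs $I_j=(x_j,x_{j+1})$ are transported to $\overline{\mathbb H}$. Now $r_0,r_1$ are the reflections in $C$ and in the other side at $v$, and $D_v=\langle r_0,r_1\rangle$.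

By convexity $P$ lies in the open sector between $\rho_0$ and $\rho_1$. Hence $\infty\in[x_0,x_1]$, and $\infty\ne x_0$ since the line of $C$ is a half circle. $I_0$ lies outside $D_C$, and $I_{-1}=r_0I_0$ lies in $D_C$. Let
$$U^v=(x_{-1},x_1)=I_{-1}\cup\{x_0\}\cup I_0,\qquad T^v=[x_1,x_{2n-1}],$$
complementary and both $r_0$-invariant. For $0\le l\le n-1$ define on $D_v$ the ramp
$$a_v(R^l)=a_v(R^lr_1)=1-\frac l{n-1}.$$
Since $r_0=R^{-1}r_1$, we have $r_0R^l=R^{-l-1}r_1$ and $r_0R^lr_1=R^{-l-1}$, so
$$a_v(g)+a_v(r_0g)=1,\qquad a_v(1)=1,\quad a_v(r_0)=0.\tag{15}$$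
If $v$ is a cusp put $T^v=\emptyset$ and $U^v=\mathbb R\cup\{\infty\}$.

For $n=3$ the values of $a_v(g)$ for $gI_0=I_0,I_1,I_2,I_3,I_4,I_5$ are $1,1,\frac12,\frac12,0,0$, and $r_0$ exchanges $I_j$ with $I_{-1-j}$. For $n=2$ they are $1,1,0,0$, a sharp cut.

**Step 8.2 (position of $T^{v^+}$ and $T^{v^-}$).** *We need to know how the two sets overlap.* The real end $c-\varrho$ of the line of $C$ is the cusp $v^-\notin S$ if $v^-$ is a cusp; otherwise it is $x_n(v^-)\in T^{v^-}$. The same holds for $c+\varrho$ and $v^+$. So points of $S$ on the circle of $C$ lie in some $T^v$. Also $x_0(v^\pm)$ is the end of the line beyond $v^\mp$, so it equals $x_n(v^\mp)$ if $v^\mp$ is finite.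

Let both ends be finite and $N\ge4$. The two neighbours of $C$ are non-adjacent, so by Lemma 1 the closures of $\rho_1(v^+)$ and $\rho_1(v^-)$ are disjoint, hence also those of their $r_0$-images $\rho_{-1}(v^\pm)$. The $\rho_1$'s and the $\rho_{-1}$'s lie on different sides of the line of $C$, with ends not on that line. So the closed broken lines $\Lambda^\pm=\overline{\rho_{-1}(v^\pm)\cup\rho_1(v^\pm)}$ are disjoint. $\Lambda^-$ meets the line of $C$ only in $v^-$, so $v^+$, and hence the connected set $\Lambda^+$, lies on the side of $\Lambda^-$ whose boundary arc is $U^{v^-}$. Thus $x_{\pm1}(v^+)\in U^{v^-}$. Of the two arcs with these endpoints, one lies in $U^{v^-}$ and the other contains $T^{v^-}\ni x_0(v^+)$. As $x_0(v^+)\notin T^{v^+}$, we get $T^{v^+}\subset U^{v^-}$. So $T^{v^+}\cap T^{v^-}=\emptyset$, and symmetrically $T^{v^-}\subset U^{v^+}$.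

Let both ends be finite and $N=3$. Both neighbours are vertical, so $x_1(v^\pm)=\infty$ and $x_{-1}(v^\pm)=r_0\infty=c$. Then $T^{v^+}=\{x\ge c\}\cup\{\infty\}$ and $T^{v^-}=\{x\le c\}\cup\{\infty\}$, meeting exactly in $\{\infty,c\}$.

**Step 8.3 (definition of the weights).** Define $\alpha=\alpha_C:S\to[0,1]$ by two rules.

* If $p\in U^{v^+}\cap U^{v^-}$: $\alpha(p)=1$ if $p\notin\overline{D_C}$, and $\alpha(p)=0$ if $p\in D_C$.
* If $p\in T^v$ with $v\in\{v^\pm\}$ finite: let $p_0$ be the point of $D_vp$ in $[x_0,x_1]$. If $p_0\in I_0$ and $p=gp_0$, then $\alpha(p)=a_v(g)\alpha(p_0)+a_v(gr_0)(1-\alpha(p_0))$. If $p_0\in\{x_0,x_1\}$, then $\alpha(p)=\frac12\sum_{g\in D_v,\,gp_0=p}a_v(g)$.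

The second rule is recursive, because $p_0$ may lie in $T^{v'}$ for the other end $v'$. *The recursion terminates.* Fix $z^*\in P$ with coordinate $w^*$ at $v$, $0<\arg w^*<\frac\pi n$. If $p\in T^v$ and $p_0\in I_0$, then $p\ne p_0$, $\sigma_p=\sigma_{p_0}$, and $p_0$ is the unique point of $D_vp\subset\mathbb T$ nearest to $w^*$. Since $|t_p^v(w)|=\sigma_p(|w|/|\zeta_p-w|^2)^m$, we get $|t_{p_0}(z^*)|>|t_p(z^*)|$. Only finitely many $p$ have $|t_p(z^*)|$ above a given positive bound, so the chain $p\mapsto p_0\mapsto\cdots$ stops. The values lie in $[0,1]$, being convex combinations of values of $a_v$. *The rules agree where they overlap*, which happens only for $N=3$ and $p\in\{\infty,c\}$. At $\infty=x_1$ both ends give $\frac12(a(1)+a(r_1))=1$. At $c=x_{-1}=r_0x_1$ both give $\frac12(a(r_0)+a(r_0r_1))=\frac12(0+a(R^{n-1}))=0$. *Always $\alpha(\infty)=1$*: either $\infty\in U^{v^+}\cap U^{v^-}$, or $\infty=x_1(v)$ for a finite end $v$.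

*Example: $\mathrm{SL}_2(\mathbb Z)$.* Here $S=\mathbb Q\cup\{\infty\}$, $c=0$, $v^-=i$ ($n=2$), $v^+=\rho$ ($n=3$). At $\rho$, $r_1p=1-p$, $x_0=-1$, $x_1=\infty$, $I_0=(-\infty,-1)$. At $i$, $r_1p=-p$, and the rule gives $\alpha(-p)=\alpha(p)$ for $p>1$. The point $1$ is $x_3(\rho)=x_0(i)$, and $2=r_1(-1)=R(-1)$ at $\rho$, so $\alpha(2)=\frac12(a(r_1)+a(R))=\frac12(1+\frac12)=\frac34$. For $3=r_1(-2)$ we get $1-\alpha(3)=\frac12(1-\alpha(-2))=\frac12(1-\alpha(2))=\frac18$. For $\frac12=R^2(-1)=Rr_1(-1)$ we get $\alpha(\frac12)=\frac12(0+\frac12)=\frac14=1-\alpha(2)$. So $G$ is far from a sharp cut.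

**Step 8.4 (the two properties of $\alpha$).** *The weights were made to be antisymmetric under $r_0$ and to be a ramp at both finite ends at once.* Put
$$\beta_v=\sum_{p\in S\cap U^v}\alpha(p)\sigma_p\delta_p+\tfrac12[x_1\in S]\,\sigma_{x_1}\delta_{x_1},$$
a finite measure on angles $(-\frac\pi n,\frac\pi n]$ at $v$, nonzero because $\infty\in I_0\cup\{x_1\}$ and $\alpha(\infty)=1$.

**Lemma 5.** (i) $\alpha(r_0p)=1-\alpha(p)$ for all $p\in S$. (ii) At each finite end $v$, $\sum_p\alpha(p)\sigma_p\delta_p=\sum_{g\in D_v}a_v(g)\,g_*\beta_v$.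

*Proof.* (i) This is clear on $U^{v^+}\cap U^{v^-}$, which is $r_0$-invariant and contains no point of $S$ on the circle. On $T^v$, $p$ and $r_0p$ have the same $p_0$. If $p_0\in I_0$ and $p=gp_0$, then by (15)
$$\alpha(p)+\alpha(r_0p)=[a(g)+a(r_0g)]\alpha(p_0)+[a(gr_0)+a(r_0gr_0)](1-\alpha(p_0))=1.$$
If $p_0\in\{x_0,x_1\}$, exactly two $g$ satisfy $gp_0=p$, and the sum is $\frac12\cdot2=1$. In particular $\alpha(x_0)=\frac12$ if $x_0\in S$.

(ii) Compare masses at $p$, divided by $\sigma_p$. If $p_0\in I_0$, the orbit meets $U^v$ in $p_0$ and $r_0p_0$. With $p=gp_0=(gr_0)(r_0p_0)$ the right side gives $a(g)\alpha(p_0)+a(gr_0)\alpha(r_0p_0)=a(g)\alpha(p_0)+a(gr_0)(1-\alpha(p_0))$. For $p\in T^v$ this is $\alpha(p)$ by definition; for $g=1$ and $g=r_0$ it equals $\alpha(p_0)$ and $1-\alpha(p_0)=\alpha(r_0p_0)$ by (15). If $p_0=x_0$, the orbit meets $U^v$ only in $x_0$, and the right side is $\frac12\sum_{gx_0=p}a(g)$. This is $\alpha(p)$ for $p\in T^v$, and $\frac12(1+0)=\alpha(x_0)$ for $p=x_0$. If $p_0=x_1$, the whole orbit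 lies in $T^v$ and the right side is $\frac12\sum_{gx_1=p}a(g)=\alpha(p)$. $\square$

Let $G=G_C=\sum_p\alpha(p)t_p$. By (i), formula (7) holds: $F=2\,\mathrm{Re}(e^{im\theta}G)$ on $C$. By (ii), at a finite end $v$ the function $G^v$ (for a right end $\widetilde G^{\tau v}$) equals $K_{\nu_{n-1}}$ with $\nu_{n-1}$ built from $\beta=\beta_v$ as in Lemma 3, because $\sum_ga_v(g)g_*\beta=\sum_l(1-\frac l{n-1})R^l(\beta+r_1\beta)$.

**Step 8.5 (integrability condition (13) for $\beta_v$).** *Lemma 3 needs (13).* Let $v'$ be the other end of $C$. On $S\cap I_{-1}(v)\subset U^v\cap D_C$ we have $\alpha>0$ only inside $T^{v'}$. If $v'$ is a cusp, this set is empty. If $v'$ is finite and $N\ge4$, $T^{v'}$ is a compact subset of $U^v=(x_{-1},x_1)$, at positive distance from $x_{-1}$. So (13) holds in these cases. If $N=3$ and both ends are finite, then $x_{-1}=c$, and $|t_p^v(x_{-1})|=\sigma_p|x_{-1}-\zeta_p|^{-2m}$ is a constant times $|t_p(c)|$. So (13) follows from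
$$\sum_{p\ne c}\alpha(p)\,|t_p(c)|<\infty.\tag{16}$$
*Proof of (16).* By (5), $|t_{r_0p}(r_0z)|=|t_p(z)|\,|z-c|^k/\varrho^k$. For $p\ne\infty$ let $z\to\infty$: $|t_{r_0p}(c)|=(r_p/\varrho)^k$. With $\omega=1-\alpha$ and (i), we need $\sum_{p\ne\infty}\omega(p)r_p^k<\infty$. Let $n_\pm=n_{v^\pm}$. For $p>0$ large, $p\in I_1(v^+)$ and $p=r_1p_0$ with $p_0=h-p\in I_0(v^+)$. As $a(r_1)=1$ and $a(r_1r_0)=a(R)=1-\frac1{n_+-1}$, the rule gives $\omega(p)=\omega(h-p)/(n_+-1)$. Likewise $\omega(p)=\omega(-p)/(n_--1)$ for $p<0$, $|p|$ large. Combining,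
$$\omega(p)=\frac{\omega(p-h)}{(n_+-1)(n_--1)}\ (p\text{ large positive}),\qquad\omega(p)=\frac{\omega(p+h)}{(n_+-1)(n_--1)}\ (p\to-\infty).$$
The angle sum of the triangle $P$ gives $\frac1{n_+}+\frac1{n_-}<1$, so $(n_+-1)(n_--1)\ge2$. So $\omega$ decays geometrically under translation by $\pm h$, with a threshold independent of the class mod $h$, and $\sum_{p\bmod h}r_p^k<\infty$ gives the claim. $\square$

In the $\mathrm{SL}_2(\mathbb Z)$ example the factor is $\frac1{(3-1)(2-1)}=\frac12$.

## 9. The region below an arc and the count on one arc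

**Step 9.1 (the hidden region $\Omega$).** *We choose the region for the argument principle.* Let $\mathcal J\subset\mathbb R\cap\overline{D_C}$ be the segment from $x_{-1}(v^-)$ to $x_{-1}(v^+)$, where $x_{-1}(v^\pm)$ is replaced by $v^\pm$ if $v^\pm$ is a cusp. The order is right: $T^{v^-}$ is the arc from $x_1(v^-)$ through $c-\varrho$ to $x_{-1}(v^-)$ and does not contain $x_0(v^-)=c+\varrho$, so $T^{v^-}\cap[c-\varrho,c+\varrho]=[c-\varrho,x_{-1}(v^-)]$. Similarly $T^{v^+}\cap[c-\varrho,c+\varrho]=[x_{-1}(v^+),c+\varrho]$, and Step 8.2 applies. For $N=3$ with both ends finite $\mathcal J=\{c\}$. Let $\Omega\subset D_C\cap\mathbb H$ be the Jordan domain bounded by $C$, by $\rho_{-1}(v)$ for each finite end $v$ of $C$, and by $\mathcal J$. At a finite end it is locally the sector $-\frac\pi n<\arg w<0$.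

**Step 9.2 (positivity on $\mathcal J$).** *We show that on $\mathcal J$, except at cusp ends, $G$ extends continuously from $\overline\Omega$ and is positive.*

Suppose $N\ge4$ or some end is a cusp. Points of $S$ in the interior of $\mathcal J$ lie in $U^{v^+}\cap U^{v^-}\cap D_C$, so $\alpha=0$ there. If $x_{-1}(v)\in S$, then $\alpha(x_{-1})=\frac12(a(r_0)+a(r_0r_1))=0$. Near $x_{-1}(v)$ on $I_{-1}(v)$, $\alpha=0$ by Step 8.5. Near $x_{-1}(v)$ on $I_{-2}(v)$, $p=gp_0$ with $g=R^{n-1}$, $a(g)=0$, and $p_0=Rp$ is near $x_1$; here $\alpha(p_0)<1$ would require $p_0\in T^{v'}$, which is empty or a compact subset of $U^v$, so stays away from $x_1$. So $\alpha(p)=0\cdot\alpha(p_0)+a(gr_0)\cdot0=0$. Hence every point of $\mathcal J$ other than a cusp end has a real neighbourhood on which $\alpha=0$. So $G$ is analytic near it, and $G\ge t_\infty=1$ at real points there.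

Suppose $N=3$ and both ends are finite. Near $c$, $\overline\Omega$ lies between two geodesics ending at $c$, so $|\mathrm{Re}(z-c)|\le A|z-c|^2$. For $z\in\overline\Omega$ close to $c$ and real $p$ we have $|z-p|\ge\frac12|c-p|$. Indeed, if $|p-c|\ge2|\mathrm{Re}(z-c)|$, then $|\mathrm{Re}\,z-p|\ge\frac12|p-c|$. Otherwise $|z-p|\ge\mathrm{Im}\,z\ge\frac12|z-c|\ge|\mathrm{Re}(z-c)|\ge\frac12|p-c|$. So $|t_p(z)|\le2^k|t_p(c)|$ for $p\ne c,\infty$. As $\alpha(c)=0$, (16) and dominated convergence give $G(z)\to\sum_{p\ne c}\alpha(p)t_p(c)\ge1$.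

**Step 9.3 (phases at the ends of $C$).** *We compute $\arg(e^{im\theta}G)$ near $v^\pm$, continued through $\overline\Omega$ from the value $\arg G=0$ on $\mathcal J$.*

*Finite left end $v=v^-$.* Continue $\arg G$ from $0$ along $\rho_{-1}(v)$, with counterclockwise detours (that is, into $\Omega$) around zeros, to near $v$, then around $v$ inside $\Omega$ to $C$. We have $G=G^v/t_\infty^v$ with $t_\infty^v=\sigma_\infty\kappa(w\bar\zeta_\infty)^m$, $\zeta_\infty=e^{i\varphi_\infty}$, $0<\varphi_\infty\le\frac\pi n$. At $x_{-1}$ start $\arg G^v$ with $-m\pi$ and $\arg\kappa$ with $-\pi$; this matches $\arg G=0$. Along the path $\arg(w\bar\zeta_\infty)\in[-\frac{2\pi}n,0)\subset[-\pi,0)$, so $\arg\kappa\in[-\pi,0)$, and near $v$ in the direction of $\rho_0$ it tends to $-\varphi_\infty$. By Lemma 3, $\arg G^v$ tends there to $A_{\nu_{n-1}}((2n-1)^+)+\frac{l_0\pi}n=-\Theta$. Hence $\arg G\to-\Theta+m\varphi_\infty$. Let $\theta_v$ be the value of $\theta$ at $v$. Since $\theta$ decreases along $C$ away from the left end,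 $\rho_0$ leaves $v$ in direction $\theta_v-\frac\pi2$, and the direction to $\infty$ is $\frac\pi2$; so $\varphi_\infty=\pi-\theta_v$. Consequently near $v^-$ on $C$ the continued argument of $e^{im\theta}G$ is
$$m\pi-\Theta^-,\qquad\Theta^-=\Theta+o(1),\quad\Theta\le\pi(M-\mathcal N).$$

*Finite right end $v=v^+$.* Apply this to $\widetilde G(z)=\overline{G(\tau z)}$ on $\tau C$, where $\theta(\tau z)=\pi-\theta(z)$ relative to the respective centres. The continued argument of $e^{im\theta}\widetilde G$ at $\tau z$ is $m(\pi-\theta)-\arg G(z)=m\pi-\arg(e^{im\theta}G)(z)$. So near $v^+$ the argument of $e^{im\theta}G$, continued from $0$ on $\mathcal J$ with detours into $\Omega$, is $\Theta^+=\Theta+o(1)$ with $\Theta\le\pi(M-\mathcal N)$, where $M,\mathcal N$ belong to $(C,v^+)$.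

*Cusp left end.* Near $v^-$ the weights are as Lemma 2 requires: $T^{v^+}$ is empty or a compact set not containing $x_0(v^+)=v^-$, so it is bounded in $\zeta$. Outside it $\alpha$ is $1$ off $\overline{D_C}$ and $0$ in $D_C$. Hence the argument is $m\pi-\Theta^-$ with $\Theta^-=\frac\pi2+o(1)$. By mirroring as before, at a cusp right end the argument is $\Theta^+=\frac\pi2+o(1)$.

**Step 9.4 (the integers $q_C(v)$).** *We turn phases into integers.* $F$ is real on $C$ and nonzero near (not at) the ends of $C$: at a finite end since zeros of $E$ are isolated, and at a cusp since $\hat E$ is a nonzero power series in $e^{2\pi i\zeta/L}$, so $\hat E\sim a\,e^{2\pi iM_v\zeta/L}$ with $a\ne0$. Also $G$ has no zeros on $C$ near its ends. By (7), $\Theta^\pm\notin\frac\pi2+\pi\mathbb Z$ near the ends. So there are integers $q^\pm=q_C(v^\pm)$ with $\Theta^\pm\in(\pi(q^\pm-\frac12),\pi(q^\pm+\frac12))$ near the ends. Letting the point tend to the end, Step 9.3 gives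
$$q_C(v)\le M_v^0-\mathcal N\quad(v\text{ finite},\ M_v^0=\lceil m/n_v\rceil),\qquad q_C(v)\le1\quad(v\text{ cusp}).\tag{17}$$
Moreover
$$\mathrm{sgn}\,F=(-1)^{m-q^-}\text{ near }v^-,\qquad\mathrm{sgn}\,F=(-1)^{q^+}\text{ near }v^+.\tag{18}$$

**Proposition 6.** The number $N_C$ of zeros of $E$ on the open arc $C$, with multiplicity, satisfies $N_C\ge m-q^+-q^-$. If equality holds, all these zeros are simple.

*Proof.* Apply the argument principle to $G$ on $\Omega$, cut off near $v^\pm$ (and, for $N=3$ with finite ends, near $c$, where $G$ is close to a positive number), with detours into $\Omega$ around zeros of $G$ on $C$ and on $\rho_{-1}(v^\pm)$. The contour runs along $\mathcal J$ to the right, to $v^+$, along $C$ from $v^+$ to $v^-$, and back to $\mathcal J$. Let $V$ be the variation of $\arg(e^{im\theta}G)$ along $C$ from $v^+$ to $v^-$ with these detours, and $Z\ge0$ the number of zeros inside. By Steps 9.2 and 9.3,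
$$\Theta^++V=m\pi-\Theta^-+2\pi Z.$$
On $C$ write $e^{im\theta}G=\eta\,g_1$, with $\eta$ a real polynomial in $\theta$ carrying the zeros of $G$ on $C$ ($o$ in number, with multiplicity), and $g_1$ zero free. $\Omega$ lies to the left of the direction of travel, so each detour contributes $-\pi$ per zero, and $\arg g_1$ has variation $V+\pi o$ along $C$. By (7), $F=2\eta\,\mathrm{Re}\,g_1$. Up to a common multiple of $\pi$, the argument of $g_1$ runs from the interval $(\pi(q^+-\frac12),\pi(q^++\frac12))$ to the interval $(\pi(d+q^+-\frac12),\pi(d+q^++\frac12))$, where $d=m-q^+-q^-+2Z+o$. So $\mathrm{Re}\,g_1$ has at least $|d|$ distinct zeros, and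
$$N_C\ge|d|+o\ge d+o=m-q^+-q^-+2Z+2o.$$
If $N_C=m-q^+-q^-$, then $Z=o=0$ and $N_C=d$. So the number of zeros with multiplicity equals a lower bound for the number of distinct zeros, and all zeros are simple. $\square$

## 10. Inequalities at the corners

*This section bounds, at each vertex $v\ne\infty$, the sum of the $q_C(v)$ by the order of $E$ at $v$.*

For a finite vertex $v$, $E^v=K_\sigma$ with $\sigma=\sum_p\sigma_p\delta_p$ invariant under rotation by $2\pi/n_v$. So only exponents divisible by $n_v$ occur, $\mathrm{ord}_0E^v=n_vM_v$ with an integer $M_v\ge m/n_v$, i.e. $M_v\ge M_v^0$, and $\mathrm{ord}_vE=n_vM_v-m$. For a cusp $v\ne\infty$ let $M_v$ be the order of $\hat E$ in $e^{2\pi i\zeta/L}$. Since $\sum_j|\zeta-\xi-jL|^{-k}\to0$ uniformly in $\xi$ as $\mathrm{Im}\,\zeta\to\infty$, $\hat E=\sum b_p(\zeta-\xi_p)^{-k}\to0$, and $M_v\ge1$. Every vertex $v\ne\infty$ is an end either of a vertical side and one arc, or of two arcs.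

**Step 10.1 (vertices on $V_0$ or $V_1$).** *Here (17) suffices.* With $C$ the one arc at $v$: $q_C(v)\le M_v^0\le M_v$ if $v$ is finite, and $q_C(v)\le1\le M_v$ if $v$ is a cusp.

**Step 10.2 (parity).** *At a vertex between two arcs we first show a congruence.* Let $v$ be the left end of $C$ (which lies to the right of $v$) and the right end of $C'$ (to the left of $v$). Then
$$q_C(v)+q_{C'}(v)\equiv M_v\pmod2.$$

*Finite $v$.* In the holomorphic coordinate of Step 8.1 for $(C,v)$, $\rho_0$ carries $C$ and $\rho_1$ carries $C'$ near $v$. On $\rho_0$, $w\Phi'$ is a positive multiple of $e^{i(\theta-\pi/2)}$, so $E^v$ is a positive multiple of $i^{-2m}e^{im\theta}E=(-1)^mF_C$, and by (18) $\mathrm{sgn}\,E^v=(-1)^m(-1)^{m-q_C}=(-1)^{q_C}$. On $\rho_1$, $w\Phi'$ is a positive multiple of $e^{i(\theta+\pi/2)}$, so $\mathrm{sgn}\,E^v=\mathrm{sgn}\,F_{C'}=(-1)^{q_{C'}}$. As $E^v=a\,w^{n_vM_v}(1+\cdots)$, the signs on $\rho_0$ and $\rho_1$ differ by the factor $e^{i\pi M_v}=(-1)^{M_v}$.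

*Cusp.* On $C$ ($\mathrm{Re}\,\zeta=-\lambda$) we have $z-v=\varrho(1+e^{i\theta})=2\varrho\cos\frac\theta2\,e^{i\theta/2}$, so $e^{im\theta}\zeta^k>0$ and $\mathrm{sgn}\,\hat E=\mathrm{sgn}\,F_C=(-1)^{m-q_C}$. On $C'$ ($\mathrm{Re}\,\zeta=\lambda'$) we have $z-v=\varrho'(e^{i\theta}-1)=2\varrho'\sin\frac\theta2\,ie^{i\theta/2}$, so $(-1)^me^{im\theta}\zeta^k>0$ and $\mathrm{sgn}\,\hat E=(-1)^m(-1)^{q_{C'}}$. Since $\hat E\sim a\,e^{2\pi iM_v\zeta/L}$ and $\lambda+\lambda'=L/2$, the two signs differ by $(-1)^{M_v}$.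

**Lemma 7.** At a vertex $v$ between two arcs $C$ (to the right) and $C'$ (to the left), $q_C(v)+q_{C'}(v)\le M_v$.

*Proof for a cusp.* By (17) the sum is at most $2$; it is congruent to $M_v$ mod $2$, and $M_v\ge1$. If $M_v=1$ the sum is odd, so at most $1$; if $M_v\ge2$ it is at most $2\le M_v$.

*Proof for a finite vertex.* Bounding each term by $M_v^0$ separately would only give $2M_v^0$; the zeros counted by $\mathcal N$ and $\mathcal N'$ must be used. There are at least two arcs, so $N\ge4$.

**Step 10.3 (labels).** *We put both arcs into one coordinate.* Use the coordinate of $(C,v)$; write $n=n_v$, $I_0=I_0(v)$. The labels for $(C',v)$ arise by the reflection $w\mapsto e^{i\pi/n}\bar w$: $\rho_0\leftrightarrow\rho_1$, $I_0\leftrightarrow I_0$, $I_{-1}\leftrightarrow I_1$, $\rho_{n+1}\leftrightarrow\rho_n$; the reflection in $C'$ is $r_1$. Let $v',v''$ be the other ends of $C,C'$, and let $B,B'$ be the other neighbours of $C$ (at $v'$) and $C'$ (at $v''$).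

**Step 10.4 ($\max(\alpha_C,\alpha_{C'})=1$ on $S\cap I_0$).** *This makes a certain measure positive.* On $S\cap I_0$, $\alpha_C<1$ only in $T^{v'}(C)$. So if $v'$ is a cusp, $\alpha_C=1$ there. If $v'$ is finite, then by Step 8.2 $T^{v'}(C)$ is a closed arc in $(x_{-1},x_1)$ containing $x_0$, with one end $b:=x_1(v')$, the end of the ray from $v'$ along $B$, in $I_0$, and the other end in $I_{-1}$. So $\alpha_C<1$ only in $(x_0,b]$. Likewise $\alpha_{C'}=1$ on $S\cap I_0$ if $v''$ is a cusp, and otherwise $\alpha_{C'}<1$ only in $[b',x_1)$, where $b'\in I_0$ is the end of the ray from $v''$ along $B'$. It remains to treat $v',v''$ both finite.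

If $N\ge5$, $B$ and $B'$ are non-adjacent, and by Lemma 1 their closed lines are disjoint. Let $H_B,H_{B'}$ be the closed half planes (with boundary at infinity) bounded by these lines and not containing $P$. The line of $B'$ is connected, does not meet that of $B$, and contains points of $\overline P$; so it lies outside $H_B$. Likewise the line of $B$ lies outside $H_{B'}$. Hence $H_B\cap H_{B'}=\emptyset$. The line of $B$ crosses the line of $C$ exactly once, at $v'$. So $x_0\in H_B$, $x_n\notin H_B$, the ends of the line of $B$ lie on different sides of the line of $C$, and $[x_0,b]\subset H_B$. Likewise $[b',x_1]\subset H_{B'}$. So $[x_0,b]\cap[b',x_1]=\emptyset$. If $N=4$, then $B=V_1$, $B'=V_0$, $b=b'=\infty$, and $[x_0,b]\cap[b',x_1]=\{\infty\}$, where $\alpha_C=\alpha_{C'}=1$.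

**Step 10.5 (one measure for both arcs).** *We build $\chi$ so that Lemma 4 counts $\mathcal N$ and $\mathcal N'$ together.* By Step 10.4,
$$\chi:=\begin{cases}r_0\bigl((1-\alpha_C)\sigma|_{I_0}\bigr)&\text{on }I_{-1}\\(\alpha_C+\alpha_{C'}-1)\,\sigma&\text{on }I_0\\r_1\bigl((1-\alpha_{C'})\sigma|_{I_0}\bigr)&\text{on }I_1\\\frac12\sigma&\text{at }x_0,x_1\end{cases}$$
is a positive measure. It is nonzero, since $\infty\in I_0$ (neither side at $v$ is vertical) and both weights are $1$ there. Its part on $I_{-1}$ lies in $r_0(x_0,b]$ and its part on $I_1$ in $r_1[b',x_1)$ (or they are empty). So its support lies in angles strictly between $-\frac\pi n$ and $\frac{2\pi}n$, and misses $[x_n,x_{n+1}]$ because $n\ge2$.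

The measure $\beta=\beta_v$ of $C$ equals $\alpha_C\sigma$ on $I_0$, $r_0((1-\alpha_C)\sigma|_{I_0})$ on $I_{-1}$ by Lemma 5(i), and $\frac12\sigma$ at $x_0,x_1$. So $\chi=\beta-\psi+r_1\psi$ with $\psi=(1-\alpha_{C'})\sigma|_{I_0}$. On the line of $\rho_1$, $K_{r_1\psi}=\overline{K_\psi}$, whence $\mathrm{Re}\,K_\chi=\mathrm{Re}\,K_\beta$ there. So the number $\mathcal N$ of Lemma 3 for $(C,v)$ is the number of zeros of $\mathrm{Re}\,K_\chi$ on $\rho_{n+1}$. Similarly the base measure $\beta'$ of $C'$, written in the present coordinate, is $\alpha_{C'}\sigma$ on $I_0$, $r_1((1-\alpha_{C'})\sigma|_{I_0})$ on $I_1$, and $\frac12\sigma$ at $x_0,x_1$. So $\chi=\beta'-\psi'+r_0\psi'$ with $\psi'=(1-\alpha_C)\sigma|_{I_0}$, and $\mathrm{Re}\,K_\chi=\mathrm{Re}\,K_{\beta'}$ on the line of $\rho_0$. The change of coordinate conjugates $K$, which does not affect real parts, and exchanges $\rho_{n+1}$ and $\rho_n$. So the number $\mathcal N'$ of Lemma 3 for $(C',v)$ is the number of zeros of $\mathrm{Re}\,K_\chi$ on $\rho_n$. By (17)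 and Lemma 4,
$$q_C+q_{C'}\le2M_v^0-\mathcal N-\mathcal N'\le M_v^0+1\le M_v+1,\tag{19}$$
and by the parity of Step 10.2 the sum is not $M_v+1$, so $q_C+q_{C'}\le M_v$. $\square$

## 11. The valence formula closes the count

**Step 11.1 (the total).** *We write the valence formula in terms of $P$.* $\overline P\cup\tau\overline P$ represents all points of $\Gamma\backslash\mathbb H$. Points of $P\cup\tau P$ are pairwise inequivalent, since $J$ is injective on $\mathbb F_0$; none is equivalent to a point of $\partial P$, where $J$ is real. A point $z$ of a side $s$ is equivalent to $\tau z$, because $\tau r_s\in\bar\Gamma$. Points of $\partial P$ are pairwise inequivalent by Step 4.4. So $\Gamma\backslash\mathbb H$ is the double of $\overline P\cap\mathbb H$, with area $2\pi\bigl[(N-2)-\sum_v\frac1{n_v}\bigr]$ (where $1/\infty=0$), and the cusps are the ideal vertices of $P$. $E$ is nonzero at $\infty$. Let $N_{\rm int}$ and $N_V$ be the numbers of zeros of $E$ in $P$ and on the open sides $V_0,V_1$. Since $E(\tau z)=\overline{E(z)}$,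 the valence formula reads
$$2N_{\rm int}+N_V+\sum_CN_C+\sum_{v\text{ finite}}\Bigl(M_v-\frac m{n_v}\Bigr)+\sum_{v\ne\infty\text{ cusp}}M_v=m\Bigl[(N-2)-\sum_v\frac1{n_v}\Bigr],$$
that is,
$$2N_{\rm int}+N_V+\sum_CN_C+\sum_{v\ne\infty}M_v=m(N-2).\tag{20}$$

**Step 11.2 (the lower bound, and Theorem A).** *We add the bounds over all arcs.* There are $N-2$ arcs. By Proposition 6, Step 10.1 and Lemma 7,
$$\sum_CN_C\ \ge\ m(N-2)-\sum_{v\ne\infty}\ \sum_{C\ni v}q_C(v)\ \ge\ m(N-2)-\sum_{v\ne\infty}M_v.\tag{21}$$
Comparing with (20), $2N_{\rm int}+N_V\le0$, so $N_{\rm int}=N_V=0$: in $\overline P\cap\mathbb H$, $E$ vanishes only on the closed arcs of $P$. The closed arcs of $P$ and their $\tau$-images lie in the closure of $\partial\mathbb F_\Gamma\setminus\{\mathrm{Re}\,z=\pm h/2\}$ in $\mathbb H$. By $\tau$-symmetry all zeros of $E$ in $\overline{\mathbb F_0}\cap\mathbb H\supset\mathbb F_\Gamma$ lie on the arcs. This proves Theorem A. $\blacksquare$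

**Step 11.3 (Theorem B).** *We read off what equality in (21) means.* The angles of $P$ were found in Step 4.5. By (20) and $N_{\rm int}=N_V=0$, all inequalities in (21) are equalities. So $N_C=m-q^+-q^-$ for each arc, and the zeros on open arcs are simple by Proposition 6. Together with $N_{\rm int}=N_V=0$, the fact that $V_0=\mathbb F_0\cap\{\mathrm{Re}\,z=0\}$, and $\tau$-symmetry, this is part 1. Moreover $\sum_{C\ni v}q_C(v)=M_v$ for every vertex $v\ne\infty$. If $v$ is on a vertical side and finite, $M_v=q_C(v)\le M_v^0\le M_v$, so $M_v=\lceil m/n_v\rceil$; if it is a cusp, $1\le M_v=q_C(v)\le1$. If $v$ lies between two arcs and is finite, $M_v^0\le M_v\le M_v^0+1$ by (19); if it is a cusp, $1\le M_v\le2$ by (17). With $\mathrm{ord}_vE=n_vM_v-m$ from Section 10 these are parts 2 and 3. Part 4 is (20). $\blacksquare$
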